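
\newtheorem{theorem}{Theorem}
\newtheorem{fact}{Fact}
\newtheorem{lemma}{Lemma}[section]
\newtheorem{proposition}[lemma]{Proposition}
\newtheorem{corollary}[lemma]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[lemma]{Definition}
\newtheorem{example}[lemma]{Example}
\newtheorem*{question}{Question}
\theoremstyle{remark}
\newtheorem{remark}[lemma]{Remark}

\title{Deciding stable elementary equivalence of block triangular matrices over integral group rings}


\begin{abstract}
Let $G$ be a finite group. Boyle, Carlsen and Eilers consider block triangular matrices over $\mathbb Z_+G$ whose blocks are supported in prescribed subsets of $G$. They ask whether one can decide if two such matrices $A,A'$ have stabilizations $\hat A,\hat A'$, of unspecified common size, for which $I-\hat A$ and $I-\hat A'$ are equivalent under the corresponding elementary group. We prove that the answer is yes for every finite $G$. The unspecified size is removed first: two extra indices in each block where stabilization is allowed are enough. At that size the elementary group is the kernel of a computable homomorphism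 from an explicit arithmetic group to a finite group built from $SK_1$'s of integral group rings, and the orbit problem is solved with algorithms of Grunewald and Segal. We also show that any such procedure must solve the equality problem in $K_1(\mathbb ZH)$ for every $H\le G$, and that one algorithm can serve all finite groups, with $G$ as part of the input.
\end{abstract}


\section{The question and the results}

\subsection{Definitions}

Throughout, $G$ is a finite group, $\mathbb ZG$ is its integral group ring, and $\mathbb Z_+G\subset\mathbb ZG$ is the set of elements with nonnegative coefficients. For $S\subseteq G$, $\mathbb ZS$ denotes the set of elements of $\mathbb ZG$ supported in $S$. The augmentation is the map $\sum a_gg\mapsto\sum a_g$. We fix a finite poset $\mathcal P=\{1,\dots,N\}$ whose partial order satisfies $i\preceq j\Rightarrow i\le j$.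

\begin{definition}
A \emph{$(G,\mathcal P)$ coset structure} is a family $\mathcal H=\{H_{ij}\}_{i,j\in\mathcal P}$ of subsets of $G$ such that
\begin{itemize}
\item each $H_i:=H_{ii}$ is a subgroup of $G$;
\item $H_{ij}=\emptyset$ unless $i\preceq j$;
\item if $i\preceq j$, then $H_{ij}\neq\emptyset$ and $H_iH_{ij}H_j=H_{ij}$;
\item $H_{ij}H_{jk}\subseteq H_{ik}$ whenever $i\preceq j\preceq k$.
\end{itemize}
\end{definition}

Let $\mathbf n=(n_1,\dots,n_N)$ be a vector of positive integers. We write square matrices of size $\sum n_i$ in blocks $A_{ij}$ of size $n_i\times n_j$; the \emph{indices of block $i$} are the rows and columns belonging to it. Let $\mathcal M_{\mathcal P}(\mathbf n,\mathcal H)$ be the set of such matrices over $\mathbb ZG$ for which every entry of $A_{ij}$ lies in $\mathbb ZH_{ij}$. In particular $A_{ij}=0$ unless $i\preceq j$, so these matrices are block upper triangular.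

Let $A$ have entries in $\mathbb Z_+G$. A \emph{path} of length $k\ge1$ from index $r_0$ to index $r_k$ is a sequence $r_0,\dots,r_k$ of indices together with group elements $g_t$ in the support of $A_{r_{t-1}r_t}$; its \emph{weight} is $g_1g_2\cdots g_k$. An index $r$ of block $i$ is \emph{essential} if its row or its column in $A_{ii}$ is nonzero.

\begin{definition}
For $\mathcal C\subseteq\mathcal P$, let $\mathcal M^o_{\mathcal P}(\mathcal C,\mathbf n,\mathcal H)$ be the set of $A\in\mathcal M_{\mathcal P}(\mathbf n,\mathcal H)$ with entries in $\mathbb Z_+G$ such that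
\begin{itemize}
\item[(a)] for each $i$, the restriction of $A_{ii}$ to the essential indices of block $i$ has an augmentation that is irreducible and is not the $1\times1$ zero matrix;
\item[(b)] for all $i\preceq j$, all essential $r$ in block $i$ and all essential $s$ in block $j$, the set of weights of paths from $r$ to $s$ equals $H_{ij}$;
\item[(c)] $i\in\mathcal C$ if and only if the augmented essential part of $A_{ii}$ is a cyclic permutation matrix.
\end{itemize}
Such an $A$ is a \emph{$\mathcal C_1$ matrix} if $n_i=1$ for all $i\in\mathcal C$.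

Let $A$ be a $\mathcal C_1$ matrix, and let $\mathbf m\ge\mathbf n$ with $m_i=1$ for $i\in\mathcal C$. A \emph{$\mathcal C_1$ stabilization} of $A$ in $\mathcal M^o_{\mathcal P}(\mathcal C,\mathbf m,\mathcal H)$ is any $\hat A$ in that set such that deleting, for each $i$, some $m_i-n_i$ indices of block $i$ whose rows and columns in $\hat A$ are zero yields $A$. The positions of the deleted indices inside the blocks are arbitrary.
\end{definition}

\begin{definition}
Let $e_{rs}$ denote the matrix units. $\mathrm{El}_{\mathcal P}(\mathbf m,\mathcal H)$ is the group generated by the matrices $I+xe_{rs}$ with $r\ne s$, $(r,s)$ in block $(i,j)$, $i\preceq j$, and $x\in\mathbb ZH_{ij}$. Two square matrices $L,M$ of this size are \emph{$\mathrm{El}_{\mathcal P}(\mathbf m,\mathcal H)$ equivalent} if $ULV=M$ for some $U,V\in\mathrm{El}_{\mathcal P}(\mathbf m,\mathcal H)$.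
\end{definition}

The following question is posed by Boyle, Carlsen and Eilers \cite{BCE}.

\begin{question}
Let $G$ be a finite group. Is there an algorithm which, given a poset $\mathcal P$, a $(G,\mathcal P)$ coset structure $\mathcal H$, a set $\mathcal C\subseteq\mathcal P$ and $\mathcal C_1$ matrices $A,A'\in\mathcal M^o_{\mathcal P}(\mathcal C,\mathbf n,\mathcal H)$, decides whether the following property holds?
\begin{quote}
$(\ast)$\quad There are $\mathbf m$ and $\mathcal C_1$ stabilizations $\hat A,\hat A'$ of $A,A'$ in $\mathcal M^o_{\mathcal P}(\mathcal C,\mathbf m,\mathcal H)$ such that $I-\hat A$ and $I-\hat A'$ are $\mathrm{El}_{\mathcal P}(\mathbf m,\mathcal H)$ equivalent.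
\end{quote}
\end{question}

\subsection{What is being asked}\label{ss:asked}

A matrix $A$ over $\mathbb Z_+G$ describes a directed graph with edges labeled by elements of $G$. For $A\in\mathcal M^o_{\mathcal P}(\mathcal C,\mathbf n,\mathcal H)$ the essential parts of the $A_{ii}$ are its strongly connected pieces, the order on $\mathcal P$ says which piece can be reached from which, and by (b) the set $H_{ij}$ consists of the labels of all passages from piece $i$ to piece $j$. Concatenating passages explains the axiom $H_{ij}H_{jk}\subseteq H_{ik}$. For $\mathcal P=\{1,2\}$ with $1\prec2$, a coset structure is a pair of subgroups $H_1,H_2$ together with a nonempty union $H_{12}$ of double cosets $H_1xH_2$.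

The set $\mathcal C$ records the pieces that consist of one cycle. In a $\mathcal C_1$ matrix such a block is a single group element: $A_{ii}=(g)$ with $H_i=\langle g\rangle$, by (b). These blocks may not be enlarged, and an element of the elementary group has diagonal block $1$ there. In every other block a stabilization of $A$ enlarges $I-A$ by an identity matrix.

\emph{The simplest case.} Let $G=1$ and let $\mathcal P$ be a point. Then $\mathrm{El}$ is $SL_m(\mathbb Z)$, and two integer matrices of the same size are $SL_m(\mathbb Z)$ equivalent iff they have the same invariant factors and the same determinant: reduce both to Smith form by $SL_m(\mathbb Z)$, pushing signs into the last diagonal entry. Adjoining an identity summand changes neither whether the invariant factors agree nor the determinant. So here $(\ast)$ is decidable and no stabilization is needed.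

\emph{The general case.} For general $G$ we have no normal form over $\mathbb ZG$ to compute with, and stabilization can matter (Theorem~\ref{thm:converse}). Still, for fixed $\mathbf m$ the group $\mathrm{El}\times\mathrm{El}$ acts linearly on a lattice, so one may hope to apply algorithms for arithmetic groups and guess that the answer is yes. Three things stand in the way.
\begin{enumerate}
\item The size $\mathbf m$ is not bounded in advance.
\item $\mathrm{El}$ is defined by generators, not by polynomial equations; it is not visibly an arithmetic group.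
\item At the sizes we need, it turns out to be a subgroup of finite index in the integral points of an algebraic group, but the index is governed by the groups $SK_1(\mathbb ZH_i)$, so solving the orbit problem for the larger group is not enough.
\end{enumerate}

\subsection{Results}

Write $\Lambda_{\mathbf m}=\mathcal M_{\mathcal P}(\mathbf m,\mathcal H)$ and $\mathrm{El}(\mathbf m)=\mathrm{El}_{\mathcal P}(\mathbf m,\mathcal H)$. Since $H_{ij}H_{jk}\subseteq H_{ik}$ and $1\in H_i$, $\Lambda_{\mathbf m}$ is a ring with identity. As an abelian group it is free on the finite basis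
$$\mathcal B=\{he_{rs}:\ (r,s)\text{ in block }(i,j),\ h\in H_{ij}\}.$$
For $B\in\Lambda_{\mathbf n}$ and $\mathbf k\in\mathbb Z_{\ge0}^N$ let $B[\mathbf k]\in\Lambda_{\mathbf n+\mathbf k}$ be the matrix whose $(i,j)$ block is $\begin{pmatrix}B_{ij}&0\\0&\delta_{ij}I_{k_i}\end{pmatrix}$. Write $L\sim M$ for $\mathrm{El}$ equivalence. Given $\mathcal C\subseteq\mathcal P$, put
$$k^0_i=2\ \text{ for } i\notin\mathcal C,\qquad k^0_i=0\ \text{ for }i\in\mathcal C .$$

\begin{theorem}\label{thm:main}
Let $A,A'$ be $\mathcal C_1$ matrices in $\mathcal M^o_{\mathcal P}(\mathcal C,\mathbf n,\mathcal H)$. Then $(\ast)$ holds if and only if $(I-A)[\mathbf k^0]\sim(I-A')[\mathbf k^0]$. For every finite group $G$ there is an algorithm that decides this for all instances $(\mathcal P,\mathcal H,\mathcal C,\mathbf n,A,A')$ over $G$.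
\end{theorem}

So the answer to the Question is yes. Positivity of $A$ and $A'$ plays no role beyond the formulation; the argument proves the following.

\begin{theorem}\label{thm:general}
Let $B,B'\in\Lambda_{\mathbf n}$ and let $\mathcal C\subseteq\mathcal P$ be any set. Then $B[\mathbf k]\sim B'[\mathbf k]$ for some $\mathbf k\ge0$ vanishing on $\mathcal C$ if and only if $B[\mathbf k^0]\sim B'[\mathbf k^0]$. If $n_i\ne2$ for all $i\in\mathcal C$, then for each fixed finite $G$ this is decidable, uniformly in $(\mathcal P,\mathcal H,\mathcal C,\mathbf n,B,B')$, and when the answer is yes, matrices $U,V\in\mathrm{El}(\mathbf n+\mathbf k^0)$ with $UB[\mathbf k^0]V=B'[\mathbf k^0]$ can be found.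
\end{theorem}

For a ring $R$, $E_m(R)$ is the subgroup of $GL_m(R)$ generated by the elementary matrices $I+xe_{rs}$ ($r\ne s$, $x\in R$), with $E_1(R)=1$. Under the inclusions $g\mapsto g\oplus1$, $K_1(R)$ is the quotient of $GL(R)=\bigcup GL_m(R)$ by $E(R)=\bigcup E_m(R)$; it is abelian. The class of $g$ is written $[g]$. For a finite group $H$, $SK_1(\mathbb ZH)=\ker\bigl(K_1(\mathbb ZH)\to K_1(\mathbb QH)\bigr)$.

\begin{theorem}\label{thm:converse}
Let $H\le G$, $\mathcal P=\{1\}$, $H_{11}=H$ and $\mathcal C=\emptyset$. There is a computable map $t\mapsto A_t$ from $GL_3(\mathbb ZH)$ to the $4\times4$ matrices in $\mathcal M^o_{\mathcal P}(\emptyset,4,\mathcal H)$ such that $A_t,A_{t'}$ satisfy $(\ast)$ if and only if $[t]=[t']$ in $K_1(\mathbb ZH)$; every element of $K_1(\mathbb ZH)$ is of the form $[t]$. Hence a procedure for $G$, even one restricted to one-point posets, solves the equality problem in $K_1(\mathbb ZH)$, including $SK_1(\mathbb ZH)$. Moreover, for nonabelian $G$ the bound $2$ in $\mathbf k^0$ cannot be replaced by $0$.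
\end{theorem}

We do not know whether the bound $2$ can be replaced by $1$.

\begin{theorem}\label{thm:uniform}
There is a single algorithm that decides $(\ast)$ for all finite groups $G$, with $G$ given by its multiplication table as part of the input.
\end{theorem}

\subsection{Plan}
Section~\ref{sec:facts} lists the published facts used. Section~\ref{sec:el} describes $\mathrm{El}$ by its diagonal blocks and shows that the position of inserted zeros is irrelevant. Section~\ref{sec:stab} removes obstacle (1): an equivalence at a large size is reduced, one index at a time, to an equivalence at a smaller size; a $3\times3$ integer example comes first. Section~\ref{sec:arith} removes obstacle (2), and Section~\ref{sec:decide} removes obstacle (3) and completes Theorems~\ref{thm:main} and~\ref{thm:general}. Sections~\ref{sec:converse} and~\ref{sec:uniform} prove Theorems~\ref{thm:converse} and~\ref{thm:uniform}.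

\section{Facts used}\label{sec:facts}

Let $H$ be a finite group. A complex representation $X_\chi$ affording $\chi\in\mathrm{Irr}(H)$ is extended linearly to $\mathbb CH$ and then to matrices: for $g=(g_{rs})\in M_n(\mathbb CH)$, $X_\chi(g)$ is the $n\chi(1)\times n\chi(1)$ matrix with blocks $X_\chi(g_{rs})$.

\begin{fact}[Bass \cite{Bass1}, {\cite[Ch.~V]{Bass2}}]\label{F1}
A finite algebra over a commutative noetherian ring of Krull dimension $\delta$ has stable range at most $\delta+1$. In particular $R=\mathbb ZH$ has stable range at most $2$: if $Ra_1+Ra_2+Ra_3=R$, there are $b_1,b_2\in R$ with $R(a_1+b_1a_3)+R(a_2+b_2a_3)=R$.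
\end{fact}

\begin{fact}[Vaserstein \cite{Vas}]\label{F2}
If $R$ has stable range $\mathrm{sr}(R)$ and $n\ge\mathrm{sr}(R)+1$, then $E_n(R)$ is normal in $GL_n(R)$ and $GL_n(R)/E_n(R)\to K_1(R)$ is bijective. By Fact~\ref{F1} this applies to $R=\mathbb ZH$ for all $n\ge3$. In particular, if $n\ge3$, $g\in GL_n(\mathbb ZH)$ and $g\oplus1\in E_{n+1}(\mathbb ZH)$, then $g\in E_n(\mathbb ZH)$.
\end{fact}

\begin{fact}[Bass; see {\cite[Ch.~2]{Oliver}}]\label{F3}
$SK_1(\mathbb ZH)$ is finite.
\end{fact}

\begin{fact}[Wang; see {\cite[Ch.~2]{Oliver}}]\label{F4}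
The reduced norm is injective on $K_1(\mathbb QH)$. Equivalently, the class of $g\in GL_n(\mathbb QH)$ in $K_1(\mathbb QH)$ is trivial if and only if $\det X_\chi(g)=1$ for all $\chi\in\mathrm{Irr}(H)$.
\end{fact}

A \emph{$\mathbb Q$-group} is a subgroup $\mathcal A\le GL_D(\mathbb C)$ that is the set of zeros in $GL_D(\mathbb C)$ of finitely many polynomials with rational coefficients in the matrix entries; it is \emph{given} by such polynomials. Put $\mathcal A_{\mathbb Z}=\mathcal A\cap GL_D(\mathbb Z)$.

\begin{fact}[Grunewald--Segal \cite{GS}]\label{F5}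
\textup{(a)} There is an algorithm which, given a $\mathbb Q$-group $\mathcal A$, a rational linear action of $\mathcal A$ on $\mathbb C^d$ defined over $\mathbb Q$, and $v,w\in\mathbb Q^d$, decides whether $\gamma v=w$ for some $\gamma\in\mathcal A_{\mathbb Z}$.
\textup{(b)} There is an algorithm which, given $\mathcal A$, produces a finite generating set of $\mathcal A_{\mathbb Z}$.
\end{fact}

\begin{fact}[Braun--Coulangeon--Nebe--Sch\"onnenbeck \cite{BCNS}]\label{F6}
There is an algorithm computing a finite presentation, with generators as explicit elements, of the unit group of a maximal order in a simple finite-dimensional $\mathbb Q$-algebra.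
\end{fact}

Fact~\ref{F6} is used only for Theorem~\ref{thm:uniform}.

Put
$$SL_n(\mathbb ZH)=\{g\in GL_n(\mathbb ZH):\ \det X_\chi(g)=1\text{ for all }\chi\in\mathrm{Irr}(H)\}.$$
It contains $E_n(\mathbb ZH)$, since $X_\chi(I+xe_{rs})$ is unipotent for $r\ne s$. By Fact~\ref{F4}, $g\in GL_n(\mathbb ZH)$ lies in $SL_n(\mathbb ZH)$ iff $[g]\in SK_1(\mathbb ZH)$. So Fact~\ref{F2} gives, for $n\ge3$,
\begin{equation}\label{eq:SK1}
SL_n(\mathbb ZH)/E_n(\mathbb ZH)\ \cong\ SK_1(\mathbb ZH),
\end{equation}
compatibly with $g\mapsto g\oplus1$, and this group is finite by Fact~\ref{F3}.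

\section{The group $\mathrm{El}$ and the position of inserted zeros}\label{sec:el}

\begin{lemma}\label{lem:El}
$\mathrm{El}(\mathbf m)=\{U\in\Lambda_{\mathbf m}:\ U_{ii}\in E_{m_i}(\mathbb ZH_i)\text{ for all }i\}$.
\end{lemma}

\begin{proof}
Let $S$ be the right-hand side. Elements of $\Lambda_{\mathbf m}$ are block upper triangular, so diagonal blocks multiply and $S$ is closed under products. Let $U\in S$ and $D=\mathrm{diag}(U_{11},\dots,U_{NN})$. Then $D^{\pm1}\in S$, and $U=D(I+X)$ with $X\in\Lambda_{\mathbf m}$ strictly block upper triangular, hence nilpotent. So $(I+X)^{-1}=I-X+X^2-\cdots$ lies in $S$, and $U^{-1}=(I+X)^{-1}D^{-1}\in S$. Thus $S$ is a group, and it contains the generators of $\mathrm{El}(\mathbf m)$.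

Conversely, $D\in\mathrm{El}(\mathbf m)$, and it remains to treat $I+X$. Order the indices by blocks, and let $F_r$ be the matrix whose $r$-th row is that of $X$ and whose other rows are zero. For $s>r$ the product $F_sF_r$ has the single possibly nonzero row $X_{sr}\cdot(\text{row }r\text{ of }X)$, and $X_{sr}=0$. Hence the product of all $I+F_r$ with larger $r$ to the left is $I+\sum_rF_r=I+X$. Finally $I+F_r=\prod_{s\ne r}(I+X_{rs}e_{rs})$, a product of generators, because $X_{rr}=0$.
\end{proof}

\begin{lemma}\label{lem:pos}
Let $A\in\mathcal M^o_{\mathcal P}(\mathcal C,\mathbf n,\mathcal H)$ be a $\mathcal C_1$ matrix and $\mathbf m=\mathbf n+\mathbf k$ with $\mathbf k\ge0$ vanishing on $\mathcal C$. The $\mathcal C_1$ stabilizations of $A$ of size $\mathbf m$ are exactly the matrices obtained by inserting, in each block $i$, $k_i$ indices with zero rows and columns at arbitrary positions. If $\hat A,\tilde A$ are two of them, then $I-\hat A\sim I-\tilde A$. In particular $I-\hat A\sim(I-A)[\mathbf k]$.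
\end{lemma}

\begin{proof}
By definition every stabilization has this form. Conversely, an inserted index is inessential and no path meets it, so (a)--(c) persist.

There is a permutation matrix $\Pi=\mathrm{diag}(\Pi_1,\dots,\Pi_N)$, carrying old indices to old ones in order and inserted ones to inserted ones, with $\Pi\hat A\Pi^{-1}=\tilde A$ and $\Pi_i=I$ if $k_i=0$. The only defect of $\Pi$ is that some $\Pi_i$ may have determinant $-1$. In that case $k_i>0$; choose an inserted index $r$ of $\hat A$ in block $i$ and let $D_i$ be the diagonal matrix with $-1$ at $r$ and $1$ elsewhere. Let $D_i=I$ for the other $i$, and $D=\mathrm{diag}(D_1,\dots,D_N)$. Since row and column $r$ of $\hat A$ vanish for each chosen $r$, $D(I-\hat A)D^{-1}=I-\hat A$. Therefore $(\Pi D)(I-\hat A)(\Pi D)^{-1}=I-\tilde A$. The diagonal blocks of $\Pi D$ lie in $SL_{m_i}(\mathbb Z)=E_{m_i}(\mathbb Z)\subseteq E_{m_i}(\mathbb ZH_i)$, so $\Pi D\in\mathrm{El}(\mathbf m)$ by Lemma~\ref{lem:El}. For the last statement, let $\tilde A$ have its inserted indices at the end of each block; then $I-\tilde A=(I-A)[\mathbf k]$.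
\end{proof}

Hence
\begin{equation}\label{eq:ast}
(\ast)\iff (I-A)[\mathbf k]\sim(I-A')[\mathbf k]\text{ for some }\mathbf k\ge0\text{ vanishing on }\mathcal C .
\end{equation}

\section{Removing a stabilizing index}\label{sec:stab}

\subsection{Intertwining pairs and moves}

Let $B,B'\in\Lambda_{\mathbf n}$, fix a block $i$, and put $R=\mathbb ZH_i$. Adjoin $\kappa\geq 1$ indices to block $i$. We call them \emph{new} and the others \emph{old}, and display matrices as $2\times2$ arrays (old, new); the new indices still belong to block $i$. Put
$$B_\kappa=\begin{pmatrix}B&0\\0&I_\kappa\end{pmatrix},\qquad B'_\kappa=\begin{pmatrix}B'&0\\0&I_\kappa\end{pmatrix}.$$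
If $UB_\kappa V=B'_\kappa$, then $W=V^{-1}$ satisfies $UB_\kappa=B'_\kappa W$. We call $(U,W)$, with $U,W\in\mathrm{El}$ of this size, a \emph{pair} if $UB_\kappa=B'_\kappa W$. The aim is to change a given pair until its last new index splits off from both members. What makes this possible is that the four corners of $U$ and $W$ are tied together.

\begin{lemma}\label{lem:moves}
Every pair has the form
\begin{equation}\label{eq:shape}
U=\begin{pmatrix}a&B'q\\c&d\end{pmatrix},\qquad W=\begin{pmatrix}p&q\\cB&d\end{pmatrix},\qquad aB=B'p .
\end{equation}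
Let $f\in E_\kappa(R)$, and let $y$ \textup{(}old$\,\times\,$new\textup{)} and $z$ \textup{(}new$\,\times\,$old\textup{)} be arrays with entries of the kind allowed in $\Lambda$. The following moves send pairs to pairs. Left moves replace $(U,W)$ by $(XU,YW)$, where
\begin{itemize}
\item[(L1)] $X=Y=\begin{pmatrix}1&0\\0&f\end{pmatrix}$: the new rows of $U$ and of $W$ are multiplied by $f$ from the left;
\item[(L2)] $X=\begin{pmatrix}1&0\\z&1\end{pmatrix}$, $Y=\begin{pmatrix}1&0\\zB'&1\end{pmatrix}$: $c\mapsto c+za$, $d\mapsto d+zB'q$, and the old rows are unchanged;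
\item[(L3)] $X=\begin{pmatrix}1&B'y\\0&1\end{pmatrix}$, $Y=\begin{pmatrix}1&y\\0&1\end{pmatrix}$: $q\mapsto q+yd$, $a\mapsto a+B'yc$, and the new rows are unchanged.
\end{itemize}
Right moves replace $(U,W)$ by $(UX,WY)$, where
\begin{itemize}
\item[(R1)] $X=Y=\begin{pmatrix}1&0\\0&f\end{pmatrix}$: $q\mapsto qf$, $d\mapsto df$, and the old columns are unchanged;
\item[(R2)] $X=\begin{pmatrix}1&0\\z&1\end{pmatrix}$, $Y=\begin{pmatrix}1&0\\zB&1\end{pmatrix}$: $a\mapsto a+B'qz$, $c\mapsto c+dz$, and $q,d$ are unchanged.
\end{itemize}
\end{lemma}

\begin{proof}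
Write $U=\begin{pmatrix}a&b\\c&d\end{pmatrix}$, $W=\begin{pmatrix}p&q\\p'&q'\end{pmatrix}$. Then
$$UB_\kappa=\begin{pmatrix}aB&b\\cB&d\end{pmatrix},\qquad B'_\kappa W=\begin{pmatrix}B'p&B'q\\p'&q'\end{pmatrix},$$
and comparing entries gives \eqref{eq:shape}.

If $XB'_\kappa=B'_\kappa Y$, then $XUB_\kappa=XB'_\kappa W=B'_\kappa YW$; if $XB_\kappa=B_\kappa Y$, then $UXB_\kappa=UB_\kappa Y=B'_\kappa WY$. These relations hold: for (L1), (L2), (L3) both sides of $XB'_\kappa=B'_\kappa Y$ equal
$$\begin{pmatrix}B'&0\\0&f\end{pmatrix},\qquad\begin{pmatrix}B'&0\\zB'&1\end{pmatrix},\qquad\begin{pmatrix}B'&B'y\\0&1\end{pmatrix}$$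
respectively, and (R1), (R2) are the first two with $B$ for $B'$. All these $X,Y$ lie in $\mathrm{El}$: products such as $zB'$ and $B'y$ again have entries of the allowed kind, and a matrix $\begin{pmatrix}1&0\\z&1\end{pmatrix}$ or $\begin{pmatrix}1&y\\0&1\end{pmatrix}$ is a product of commuting generators. The stated effects come from multiplying out.
\end{proof}

The move (L3) is the central one. The last column of $U$ is $(B'q_*;\delta)$ and that of $W$ is $(q_*;\delta)$, where $q_*,\delta$ are the last columns of $q,d$. If $\delta$ is the last standard basis vector, then one choice of $y$ clears $q_*$ in $W$, and at the same time clears $B'q_*$ in $U$. So the task is to bring $\delta$ into that form.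

\begin{example}\label{ex:five}
Let $G=1$, $\mathcal P=\{1\}$, $\mathbf n=1$ and $B=B'=(5)$. First take $\kappa=1$ and the pair
$$U=\begin{pmatrix}3&5\\1&2\end{pmatrix},\qquad W=\begin{pmatrix}3&1\\5&2\end{pmatrix}.$$
Since $E_1(\mathbb Z)=1$, the only move of the list that changes $d=2$ is (L2), and it adds multiples of $5q$. So $d\equiv2$ modulo $5$ forever, and these moves cannot make $d=1$. There is not enough room.

With $\kappa=2$ there is. Take the pair
$$U=\begin{pmatrix}3&0&5\\1&1&2\\1&0&2\end{pmatrix},\qquad W=\begin{pmatrix}3&0&1\\5&1&2\\5&0&2\end{pmatrix}$$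
(both of determinant $1$). The last column of $U$ is $(u;\delta_1,\delta_2)=(5;2,2)$. The numbers $\delta_1,\delta_2$ have a common factor, but $u$ can be used to destroy it: by (L2) with $z=(1,0)^T$ add row $1$ of $U$ to row $2$ of $U$, and $5$ times row $1$ of $W$ to row $2$ of $W$. Then $\delta=(7,2)^T$. Now use (L1): subtract $3$ times row $3$ from row $2$, then row $2$ from row $3$, then row $3$ from row $2$. In $U$ and in $W$ the new rows become
$$U:\ \begin{matrix}(4,1,7)\\(1,0,2)\end{matrix}\ \to\ \begin{matrix}(1,1,1)\\(1,0,2)\end{matrix}\ \to\ \begin{matrix}(1,1,1)\\(0,-1,1)\end{matrix}\ \to\ \begin{matrix}(1,2,0)\\(0,-1,1)\end{matrix}$$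
$$W:\ \begin{matrix}(20,1,7)\\(5,0,2)\end{matrix}\ \to\ \begin{matrix}(5,1,1)\\(5,0,2)\end{matrix}\ \to\ \begin{matrix}(5,1,1)\\(0,-1,1)\end{matrix}\ \to\ \begin{matrix}(5,2,0)\\(0,-1,1)\end{matrix}$$
so $\delta=(0,1)^T$. The move (L3) with $y=(0,-1)$ subtracts $5$ times row $3$ from row $1$ in $U$, and row $3$ from row $1$ in $W$:
$$U=\begin{pmatrix}3&5&0\\1&2&0\\0&-1&1\end{pmatrix},\qquad W=\begin{pmatrix}3&1&0\\5&2&0\\0&-1&1\end{pmatrix}.$$
Finally (R1), adding column $3$ to column $2$, clears the last row of both apart from its last entry $1$. The last index has split off, and the pair with $\kappa=1$ displayed at the start remains.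
\end{example}

Three features of the example need a replacement in general. The common factor was destroyed by $u$; over $\mathbb ZH_i$ this is what stable range $2$ provides. Then $\delta$ was normalized by the Euclidean algorithm, which is not available over $\mathbb ZH_i$; instead we use a third new index, in which a $1$ can be built. And the smaller matrices must again be in $\mathrm{El}$; this comes from injective stability (Fact~\ref{F2}).

\subsection{The reduction}

\begin{proposition}\label{prop:cancel}
Let $B,B'\in\Lambda_{\mathbf n}$, let $\mathbf k\in\mathbb Z_{\ge0}^N$ with $k_i\ge3$ for some $i$, and let $\mathbf e_i$ be the $i$-th unit vector. If $B[\mathbf k]\sim B'[\mathbf k]$, then $B[\mathbf k-\mathbf e_i]\sim B'[\mathbf k-\mathbf e_i]$.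
\end{proposition}

\begin{proof}
Put $\kappa=k_i$ and replace $B,B'$ by $B[\mathbf k-\kappa\mathbf e_i],B'[\mathbf k-\kappa\mathbf e_i]$; this does not change $n_i$. So we may assume $\mathbf k=\kappa\mathbf e_i$, and the hypothesis provides a pair $(U,W)$. We use the notation of \eqref{eq:shape}; $\varepsilon=(0,\dots,0,1)^T$ has length $\kappa$.

\emph{Step 1: the last column.} Let $q_*$ and $\delta=(\delta_1,\dots,\delta_\kappa)^T$ be the last columns of $q$ and $d$. We first find which old entries can help to change $\delta$. The block-$l$ part of $q_*$ is zero unless $l\preceq i$, and $B'_{il}=0$ unless $i\preceq l$. By antisymmetry of $\preceq$, the block-$i$ part of $B'q_*$ is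
$$u:=B'_{ii}(q_*)_i\in R^{n_i}.$$
Hence the last column of $U_{ii}$ is $(u;\delta)$. Since $U_{ii}\in GL_{n_i+\kappa}(R)$, the last row of $U_{ii}^{-1}$ gives $v_l,w_j\in R$ with
$$\sum_{j=1}^{\kappa}w_j\delta_j+\sum_{l=1}^{n_i}v_lu_l=1 .$$
Put $a'=\sum_{j\ge3}w_j\delta_j+\sum_lv_lu_l$. Then $R\delta_1+R\delta_2+Ra'=R$, and by Fact~\ref{F1} there are $b_1,b_2\in R$ such that $\delta_1'=\delta_1+b_1a'$ and $\delta_2'=\delta_2+b_2a'$ generate $R$ as a left ideal.

We realize the change $(\delta_1,\delta_2)\mapsto(\delta_1',\delta_2')$ by moves: (L1) adds left multiples of $\delta_j$, $j\ge3$, to $\delta_1$ and $\delta_2$, and (L2) with $z$ supported on the old columns of block $i$ adds left multiples of the $u_l$. Neither changes the old rows of $U$ or $W$, so $q$ and $u$ stay the same. Now choose $x_1,x_2\in R$ with $x_1\delta_1'+x_2\delta_2'=1$. Since $\kappa\ge3$, the index $\kappa$ is different from $1$ and $2$, and (L1) may add $(1-\delta_\kappa)(x_1\delta_1'+x_2\delta_2')$ to $\delta_\kappa$, which becomes $1$. Further moves (L1) subtract left multiples of this entry from the others and clear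 them. Now $\delta=\varepsilon$.

Apply (L3) with $y=-q_*\varepsilon^T$, the array whose last column is $-q_*$ and whose other columns vanish. The last column of $q$ becomes $q_*+y\delta=q_*-q_*\varepsilon^T\varepsilon=0$, and $\delta=\varepsilon$ is unchanged. By \eqref{eq:shape} the last columns of both $U$ and $W$ are now the last standard basis vector.

\emph{Step 2: the last row.} Apply (R2) with $z$ having only its last row nonzero, equal to minus the last row of $c$. The last column of $B'q$ is $0$, so $B'qz=0$ and $a$ does not change. The last column of $d$ is $\varepsilon$, so $dz=z$, and the last row of $c$ becomes $0$. The columns $q,d$ are unchanged.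

Next apply (R1) with $f=I-\sum_{t<\kappa}d_{\kappa t}e_{\kappa t}\in E_\kappa(R)$. For $t<\kappa$, column $t$ of $d$ becomes $d_{\cdot t}-\varepsilon d_{\kappa t}$, whose last entry is $0$. So the last row of $d$ is now $\varepsilon^T$. The last column of $d$ is unchanged, and $q$ is unchanged because its last column is $0$. So the last row of $U$ is $0$ followed by $\varepsilon^T$, and by \eqref{eq:shape} the last row of $W$ is (last row of $c$)$\cdot B=0$ followed by $\varepsilon^T$.

\emph{Step 3: the smaller pair.} Thus $U=U'\oplus1$ and $W=W'\oplus1$, splitting off the last new index, with $U',W'\in\Lambda_{\mathbf n+(\kappa-1)\mathbf e_i}$ and $U'B_{\kappa-1}=B'_{\kappa-1}W'$. By Lemma~\ref{lem:El}, $U'_{jj}=U_{jj}$ is a product of elementary matrices over $\mathbb ZH_j$ for $j\ne i$, and $U'_{ii}\oplus1\in E_{n_i+\kappa}(R)$. Since $n_i\ge1$ and $\kappa\ge3$, we have $n_i+\kappa-1\ge3$, and Fact~\ref{F2} gives $U'_{ii}\in E_{n_i+\kappa-1}(R)$. The same holds for $W'$. By Lemma~\ref{lem:El}, $U',W'\in\mathrm{El}$, and $U'B_{\kappa-1}W'^{-1}=B'_{\kappa-1}$.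
\end{proof}

\begin{corollary}\label{cor:bound}
Let $\mathcal C\subseteq\mathcal P$ and $B,B'\in\Lambda_{\mathbf n}$. Then $B[\mathbf k]\sim B'[\mathbf k]$ for some $\mathbf k\ge0$ vanishing on $\mathcal C$ if and only if $B[\mathbf k^0]\sim B'[\mathbf k^0]$.
\end{corollary}

\begin{proof}
If $UB[\mathbf k]V=B'[\mathbf k]$ and $\mathbf k'\ge\mathbf k$, then extending $U,V$ by identities gives $B[\mathbf k']\sim B'[\mathbf k']$. So we may assume $k_i\ge2$ for all $i\notin\mathcal C$. Apply Proposition~\ref{prop:cancel} repeatedly until $k_i=2$ for all $i\notin\mathcal C$. The converse is trivial.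
\end{proof}

With \eqref{eq:ast} this proves the first statements of Theorems~\ref{thm:main} and~\ref{thm:general}.

\section{$\mathrm{El}$ inside an arithmetic group}\label{sec:arith}

From now on $\mathbf m$ is a vector with every $m_i$ equal to $1$ or at least $3$. The vector $\mathbf m=\mathbf n+\mathbf k^0$ has this property: for $i\notin\mathcal C$ we have $m_i\ge3$, and for $i\in\mathcal C$ we have $m_i=n_i$, which is $1$ in Theorem~\ref{thm:main} and different from $2$ in the decidability part of Theorem~\ref{thm:general}. So in every block either $E_{m_i}(\mathbb ZH_i)$ is trivial or \eqref{eq:SK1} applies. This is the only use of the hypothesis $n_i\ne2$: we have no analogue of \eqref{eq:SK1} for $2\times2$ matrices.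

The group $E_m(\mathbb ZH)$ is not given by equations, but $SL_m(\mathbb ZH)$ is, and for $m\ge3$ the former has finite index in the latter by \eqref{eq:SK1}. This suggests the following. Let $\Lambda_{\mathbb C}=\Lambda_{\mathbf m}\otimes\mathbb C$, with blocks over $\mathbb CH_{ij}$, and $D=\dim\Lambda_{\mathbb C}=|\mathcal B|$. Let $\mathcal G$ be the set of $U\in\Lambda_{\mathbb C}$ such that
\begin{itemize}
\item $U_{ii}=1$ if $m_i=1$;
\item $\det X_\chi(U_{ii})=1$ for all $\chi\in\mathrm{Irr}(H_i)$ if $m_i\ge3$.
\end{itemize}
Since $M_m(\mathbb CH)\cong\prod_\chi M_{m\chi(1)}(\mathbb C)$ via the $X_\chi$, the diagonal blocks of such $U$ are invertible, and $\mathcal G$ is a group by the argument in the first paragraph of the proof of Lemma~\ref{lem:El}. Embed it in $GL_D(\mathbb C)$ by the left regular representation $\lambda(U):x\mapsto Ux$ on $\Lambda_{\mathbb C}$, in the basis $\mathcal B$. Note that $U=\lambda(U)(1)$.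

\begin{lemma}\label{lem:Qgroup}
$\mathcal G$ is a $\mathbb Q$-group. Defining rational polynomials can be computed from $\mathcal H$, $\mathbf m$ and the representations $X_\chi$, $\chi\in\mathrm{Irr}(H_i)$, over $K=\mathbb Q(\zeta_{|G|})$.
\end{lemma}

\begin{proof}
By Brauer's theorem each $X_\chi$ may be taken over $K$. The image $\lambda(\Lambda_{\mathbb C})$ is a linear subspace of $M_D(\mathbb C)$ defined over $\mathbb Q$, and the coefficients of $U=\lambda(U)(1)$ are rational linear functions of $\lambda(U)$. So it suffices to express the conditions on the diagonal blocks by rational polynomials in the coefficients of $U$. For $U_{ii}=1$ this is immediate. For the others, fix $H=H_i$ and let $f_\chi(g)=\det X_\chi(g)-1$, a polynomial over $K$ in the coefficients of $g$. Choose a $\mathbb Q$-basis $\{\omega_a\}$ of $K$ and write $f_\chi=\sum_a\omega_af_{\chi,a}$ with rational polynomials $f_{\chi,a}$. We claim that the $f_{\chi,a}$ and the $f_\chi$ ($\chi\in\mathrm{Irr}(H)$) have the same common complex zeros. A common zero of the $f_{\chi,a}$ is clearly one of the $f_\chi$. Conversely,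 let all $f_\chi$ vanish at $g$. For $\sigma\in\mathrm{Gal}(K/\mathbb Q)$, applying $\sigma$ to the entries of the matrices $X_\chi(h)$, $h\in H$, gives a representation affording $\chi^\sigma$, so $\sum_a\sigma(\omega_a)f_{\chi,a}(g)=f_{\chi^\sigma}(g)=0$. The matrix $(\sigma(\omega_a))_{\sigma,a}$ is invertible, so all $f_{\chi,a}(g)=0$.
\end{proof}

\begin{lemma}\label{lem:integral}
We have $\det\lambda(U)=1$ for $U\in\mathcal G$, and
$$\mathcal G_{\mathbb Z}=\{U\in\Lambda_{\mathbf m}:\ U_{ii}=1\text{ if }m_i=1,\ U_{ii}\in SL_{m_i}(\mathbb ZH_i)\text{ if }m_i\ge3\}.$$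
\end{lemma}

\begin{proof}
Left multiplication by $U$ preserves each column of $\Lambda_{\mathbb C}$. A column in block $j$ is the space $\bigoplus_{i\preceq j}(\mathbb CH_{ij})^{m_i}$, on which $U$ acts block triangularly with diagonal parts $U_{ii}$. Since $H_i$ acts freely on $H_{ij}$ by left multiplication, $(\mathbb CH_{ij})^{m_i}$ is a sum of copies of $(\mathbb CH_i)^{m_i}$. If $m_i=1$, then $U_{ii}=1$ acts with determinant $1$. If $m_i\ge3$, then, because the left module $\mathbb CH_i$ contains the module of $X_\chi$ exactly $\chi(1)$ times, $U_{ii}$ acts on $(\mathbb CH_i)^{m_i}$ with determinant $\prod_\chi\det X_\chi(U_{ii})^{\chi(1)}=1$. So $\det\lambda(U)=1$.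

The matrix $\lambda(U)$ is integral iff $U\in\Lambda_{\mathbf m}$: if $U\in\Lambda_{\mathbf m}$, then $U\Lambda_{\mathbf m}\subseteq\Lambda_{\mathbf m}$; conversely $U=\lambda(U)(1)$ and $1\in\Lambda_{\mathbf m}$. If $U\in\mathcal G\cap\Lambda_{\mathbf m}$, then $\lambda(U)$ is integral of determinant $1$, so $\lambda(U^{-1})=\lambda(U)^{-1}$ is integral and $U^{-1}\in\Lambda_{\mathbf m}$. Hence $\mathcal G_{\mathbb Z}=\mathcal G\cap\Lambda_{\mathbf m}$, and for $U$ in this group the $U_{ii}$ are invertible over $\mathbb ZH_i$, so $U$ lies in the displayed set. Conversely, the displayed set is contained in $\mathcal G\cap\Lambda_{\mathbf m}$.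
\end{proof}

By Lemma~\ref{lem:integral}, and since $E_{m_i}(\mathbb ZH_i)$ is normal for $m_i\ge3$ (Fact~\ref{F2}), taking diagonal blocks defines a homomorphism
$$\pi:\mathcal G_{\mathbb Z}\longrightarrow Q:=\prod_{m_i\ge3}SL_{m_i}(\mathbb ZH_i)/E_{m_i}(\mathbb ZH_i),\qquad U\longmapsto\bigl(U_{ii}E_{m_i}(\mathbb ZH_i)\bigr)_i .$$
By Lemma~\ref{lem:El} its kernel is $\mathrm{El}(\mathbf m)$, and by \eqref{eq:SK1} the group $Q\cong\prod_{m_i\ge3}SK_1(\mathbb ZH_i)$ is finite and abelian.

\begin{lemma}\label{lem:pi}
For fixed $G$, the group $Q$ and the map $\pi$ are computable, uniformly in $(\mathcal P,\mathcal H,\mathbf m)$.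
\end{lemma}

\begin{proof}
Since $G$ is fixed, it has finitely many subgroups. For each $H\le G$ build the following finite data into the algorithm: representations $X_\chi$ over $K$ for $\chi\in\mathrm{Irr}(H)$, and a list $T_H\ni I$ of representatives of the $|SK_1(\mathbb ZH)|$ cosets of $E_3(\mathbb ZH)$ in $SL_3(\mathbb ZH)$. Let $g\in SL_m(\mathbb ZH)$ with $m\ge3$. By \eqref{eq:SK1} and its compatibility with stabilization there is exactly one $t\in T_H$ with $g\in E_m(\mathbb ZH)\,(t\oplus I_{m-3})$. To find it, enumerate all products $x$ of elementary matrices and all $t\in T_H$ until $g=x(t\oplus I_{m-3})$; the search halts. So elements of $Q$ are represented by tuples of elements of the lists $T_{H_i}$, $\pi$ is computed by this search, and products in $Q$ are computed by applying the search to products of representatives.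
\end{proof}

For fixed $G$ only the existence of the lists $T_H$ is needed. Computing them from $G$ is the content of Section~\ref{sec:uniform}.

\section{The decision procedure}\label{sec:decide}

Let $\mathcal G\times\mathcal G\le GL_{2D}(\mathbb C)$, embedded block diagonally by $\lambda$, act on $\Lambda_{\mathbb C}\cong\mathbb C^D$ by
$$(U,V)\cdot L=ULV^{-1}.$$
This is a rational linear action defined over $\mathbb Q$: since $\det\lambda(V)=1$, $V^{-1}=\mathrm{adj}(\lambda(V))(1)$ is a rational polynomial in the entries of $\lambda(V)$. The integral points are $\Delta:=\mathcal G_{\mathbb Z}\times\mathcal G_{\mathbb Z}$. Put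
$$\rho=\pi\times\pi:\Delta\to Q\times Q,\qquad\Gamma=\ker\rho=\mathrm{El}(\mathbf m)\times\mathrm{El}(\mathbf m).$$
For $L,M\in\Lambda_{\mathbf m}$ we have $L\sim M$ iff $M\in\Gamma L$. Fact~\ref{F5} speaks about $\Delta$, not about $\Gamma$. The passage from $\Delta$ to $\Gamma$ rests on an observation that holds for any action.

\begin{lemma}\label{lem:orbit}
Let a group $\Delta$ act on a set, let $\rho:\Delta\to F$ be a homomorphism with kernel $\Gamma$, and let $M=\gamma L$ with $\gamma\in\Delta$. Then $M\in\Gamma L$ if and only if $\rho(\gamma)\in\rho(\mathrm{Stab}_\Delta(L))$.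
\end{lemma}

\begin{proof}
The elements of $\Delta$ carrying $L$ to $M$ are exactly the $\gamma s$ with $s\in\mathrm{Stab}_\Delta(L)$. One of them lies in $\Gamma$ iff $\rho(\gamma)\rho(s)=1$ for some such $s$, that is, iff $\rho(\gamma)^{-1}$, equivalently $\rho(\gamma)$, lies in the subgroup $\rho(\mathrm{Stab}_\Delta(L))$.
\end{proof}

\begin{proposition}\label{prop:decide}
For fixed $G$ there is an algorithm which, given $\mathcal P$, $\mathcal H$, a vector $\mathbf m$ with every $m_i$ equal to $1$ or at least $3$, and $L,M\in\Lambda_{\mathbf m}$, decides whether $L\sim M$.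
\end{proposition}

\begin{proof}
Compute the equations of $\mathcal G\times\mathcal G$ (Lemma~\ref{lem:Qgroup}) and the action. Then proceed as follows.
\begin{enumerate}
\item Decide by Fact~\ref{F5}(a) whether $M\in\Delta L$. If not, then $M\notin\Gamma L$; answer no.
\item Otherwise enumerate the pairs $(U,V)\in\Delta$, that is, pairs of elements of $\Lambda_{\mathbf m}$ satisfying the equations of $\mathcal G$, until one with $UL=MV$ is found; the search halts. Let $\gamma=(U,V)$, so $\gamma L=M$.
\item The stabilizer of $L$ is $\mathcal Z=\{(U,V)\in\mathcal G\times\mathcal G:UL=LV\}$. It is a $\mathbb Q$-group, given by the equations of $\mathcal G\times\mathcal G$ and rational linear equations, and $\mathcal Z_{\mathbb Z}=\mathrm{Stab}_\Delta(L)$. Compute generators $s_1,\dots,s_q$ of $\mathcal Z_{\mathbb Z}$ by Fact~\ref{F5}(b).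
\item By Lemma~\ref{lem:orbit}, $L\sim M$ iff $\rho(\gamma)$ lies in the subgroup of the finite group $Q\times Q$ generated by $\rho(s_1),\dots,\rho(s_q)$. Decide this by Lemma~\ref{lem:pi} and a finite computation in $Q\times Q$.\qedhere
\end{enumerate}
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:general}]
The bound $\mathbf k^0$ was established after Corollary~\ref{cor:bound}. On input $(\mathcal P,\mathcal H,\mathcal C,\mathbf n,A,A')$ form $\mathbf m=\mathbf n+\mathbf k^0$, $L=(I-A)[\mathbf k^0]$ and $M=(I-A')[\mathbf k^0]$, and apply Proposition~\ref{prop:decide}; here $m_i=1$ for $i\in\mathcal C$ and $m_i\ge3$ otherwise. This proves Theorem~\ref{thm:main}. With $B,B'$ in place of $I-A,I-A'$ the same procedure proves the decidability in Theorem~\ref{thm:general}. If the answer is yes, enumerating all pairs of products of generators of $\mathrm{El}(\mathbf m)$ eventually yields $U,V$.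
\end{proof}

\section{The question contains $K_1$}\label{sec:converse}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
The idea is to start with the matrix $t\oplus1$ and to change it by elementary operations into $I-A_t$ with $A_t$ strictly positive. Let $\sigma=\sum_{h\in H}h$, so $\sigma^2=|H|\sigma$. Let $t\in GL_3(\mathbb ZH)$, and let $\nu=2+\max|\text{coefficients of the entries of }t|$. Write $\mathbf 1$ for the column of three ones and $J=\mathbf 1\mathbf 1^T$. Add $-\nu\sigma$ times row $4$ to rows $1,2,3$; then add column $4$ times $\nu\sigma$ to columns $1,2,3$: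
$$\begin{pmatrix}t&0\\0&1\end{pmatrix}\to\begin{pmatrix}t&-\nu\sigma\mathbf 1\\0&1\end{pmatrix}\to\begin{pmatrix}t-\nu^2|H|\sigma J&-\nu\sigma\mathbf 1\\\nu\sigma\mathbf 1^T&1\end{pmatrix}.$$
Finally add row $1$ to row $4$. The result is $I-A_t$ with, for $r,s\le3$,
$$(A_t)_{rs}=\nu^2|H|\sigma+\delta_{rs}-t_{rs},\quad(A_t)_{r4}=\nu\sigma,\quad(A_t)_{4s}=(\nu^2|H|-\nu)\sigma-t_{1s},\quad(A_t)_{44}=\nu\sigma .$$
Every coefficient of every entry of $t$ is at most $\nu-2$, and $\nu^2|H|\ge\nu^2|H|-\nu\ge\nu(\nu-1)\ge\nu$. So all entries of $A_t$ have strictly positive coefficients at every element of $H$. Hence all indices are essential, the augmentation is a positive $4\times4$ matrix, which is irreducible and not a permutation matrix, and paths of length $1$ already realize all weights in $H$. Thus $A_t\in\mathcal M^o_{\mathcal P}(\emptyset,4,\mathcal H)$, the map $t\mapsto A_t$ is computable, and $I-A_t\sim t\oplus1$.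

By \eqref{eq:ast}, $A_t,A_{t'}$ satisfy $(\ast)$ iff for some $m\ge4$ there are $U,V\in E_m(\mathbb ZH)$ with $U(t\oplus I_{m-3})V=t'\oplus I_{m-3}$. Since $E_m(\mathbb ZH)$ is normal in $GL_m(\mathbb ZH)$ with quotient $K_1(\mathbb ZH)$ (Fact~\ref{F2}), this holds iff $[t]=[t']$. By Fact~\ref{F2} with $n=3$, every element of $K_1(\mathbb ZH)$ is of the form $[t]$ with $t\in GL_3(\mathbb ZH)$. If an element is given as $[g]$ with $g\in GL_n(\mathbb ZH)$, such a $t$ can be found: for $n\le3$ take $t=g\oplus I_{3-n}$, and for $n>3$ enumerate products $x$ of elementary matrices and $t\in GL_3(\mathbb ZH)$ until $g=x(t\oplus I_{n-3})$. So a procedure for one-point posets over $G$ decides equality in $K_1(\mathbb ZH)$.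

\emph{The bound $0$ fails for nonabelian $G$.} Take $\mathcal P=\{1\}$, $H_{11}=G$, $\mathcal C=\emptyset$, $\mathbf n=1$, and now let $\sigma=\sum_{h\in G}h$. Choose $g,g_0\in G$ with $gg_0g^{-1}\ne g_0$ and put
$$A=(\sigma+g_0),\qquad A'=(\sigma+gg_0g^{-1}).$$
Both lie in $\mathcal M^o_{\mathcal P}(\emptyset,1,\mathcal H)$: the augmentation is $|G|+1>1$, and paths of length $1$ realize all of $G$. For $\mathbf m=1$ the group $\mathrm{El}$ is trivial and $I-A\ne I-A'$, so the two are not equivalent. For $\mathbf m=2$ we have
$$\begin{pmatrix}g&0\\0&g^{-1}\end{pmatrix}=\begin{pmatrix}1&g\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-g^{-1}&1\end{pmatrix}\begin{pmatrix}1&g\\0&1\end{pmatrix}\begin{pmatrix}0&-1\\1&0\end{pmatrix}\in E_2(\mathbb ZG),$$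
the last factor being in $SL_2(\mathbb Z)=E_2(\mathbb Z)$. Since $g\sigma g^{-1}=\sigma$, conjugation by this matrix takes $(I-A)\oplus1$ to $(I-A')\oplus1$. So $(\ast)$ holds, but $\mathbf k=0$ does not detect it.
\end{proof}

\section{Uniformity in $G$}\label{sec:uniform}

\begin{proof}[Proof of Theorem~\ref{thm:uniform}]
The bound $\mathbf k^0$ does not depend on $G$, and the algorithms of Fact~\ref{F5} take the $\mathbb Q$-groups as input. The only built-in data are the representations $X_\chi$ and the lists $T_H$ of Lemma~\ref{lem:pi}. We compute them, for each $H\le G$, from the multiplication table. The list $T_H$ will be read off from $K_1(\mathbb ZH)$, which is the abelianization of $GL_3(\mathbb ZH)$; so the main point is to find a presentation of $GL_3(\mathbb ZH)$.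

\emph{Representations.} Enumerate families of matrices over $K$, check whether they define a representation of $H$, and compute its character $\chi$. Keep it if $\langle\chi,\chi\rangle=1$ and $\chi$ is new, and stop when there are as many characters as conjugacy classes. By Brauer's theorem the search halts. Sums of the idempotents $\frac{\chi(1)}{|H|}\sum_h\chi(h^{-1})h$ over Galois orbits of characters give the primitive central idempotents $e$ of $\mathbb QH$, hence the decomposition of $\mathbb QH$ into the simple algebras $\mathbb QHe$.

\emph{A maximal order.} An order in a finite-dimensional $\mathbb Q$-algebra is a subring, with the same identity, that is finitely generated as an abelian group and spans the algebra. Let $\Omega\supseteq\mathbb ZH$ be an order in $\mathbb QH$ and $x=\sum x_hh\in\Omega$. Then $|H|x_h$ is the trace of left multiplication by $xh^{-1}\in\Omega$. This multiplication preserves the lattice $\Omega$, so $|H|x_h\in\mathbb Z$. Hence $\mathbb ZH\subseteq\Omega\subseteq|H|^{-1}\mathbb ZH$. There are finitely many abelian groups in between; test which are closed under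 multiplication, and let $\mathfrak M$ be a maximal one. It is a maximal order, and $|H|\mathfrak M\subseteq\mathbb ZH$. Since $\bigoplus_e\mathfrak Me$ is an order containing $\mathfrak M$, we have $\mathfrak M=\bigoplus_e\mathfrak Me$, and each $\mathfrak Me$ is a maximal order in $\mathbb QHe$. An order containing $M_3(\mathfrak Me)$ contains the matrix units, so it is $M_3(\Omega_0)$ for an order $\Omega_0\supseteq\mathfrak Me$, and $\Omega_0=\mathfrak Me$. So $M_3(\mathfrak M)=\bigoplus_eM_3(\mathfrak Me)$ is a product of maximal orders in simple algebras. Fact~\ref{F6} gives a finite presentation of $M_3(\mathfrak M)^\times=\prod_eGL_3(\mathfrak Me)$ on explicit generators.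

\emph{A presentation of $GL_3(\mathbb ZH)$.} If $g$ lies in the kernel of $M_3(\mathfrak M)^\times\to GL_3(\mathfrak M/|H|\mathfrak M)$, then so does $g^{-1}$, and both lie in $I+M_3(|H|\mathfrak M)\subseteq M_3(\mathbb ZH)$. So $GL_3(\mathbb ZH)$ contains this kernel and has finite index in $M_3(\mathfrak M)^\times$, with an explicit bound. Membership in it is decidable: test whether $g$ and $g^{-1}$ have entries in $\mathbb ZH$. The Reidemeister--Schreier process therefore gives a finite presentation of $GL_3(\mathbb ZH)$ on explicit generators.

\emph{The list $T_H$.} By Fact~\ref{F2}, $GL_3(\mathbb ZH)/E_3(\mathbb ZH)\cong K_1(\mathbb ZH)$ is abelian. Also $E_3(\mathbb ZH)$ is perfect, since $I+xe_{rs}=[I+xe_{ru},I+e_{us}]$ for distinct $r,u,s$. Hence $E_3(\mathbb ZH)$ is the commutator subgroup of $GL_3(\mathbb ZH)$, and $K_1(\mathbb ZH)=GL_3(\mathbb ZH)^{\mathrm{ab}}$ is computed from the presentation by Smith normal form. List one representative $g\in GL_3(\mathbb ZH)$ of each element of its finite torsion subgroup, with $I$ representing the identity, and keep those with $\det X_\chi(g)=1$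 for all $\chi\in\mathrm{Irr}(H)$, that is, with $[g]\in SK_1(\mathbb ZH)$. Since $SK_1(\mathbb ZH)$ is finite, all its elements are torsion, so each is represented exactly once. By \eqref{eq:SK1} the retained list is a valid $T_H$.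

With these data computed, the procedure of Section~\ref{sec:decide} runs with $G$ as part of the input.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bass1}
Bass,
\emph{K-theory and stable algebra},
Publ. IHES 22 (1964).

\bibitem{Bass2}
Bass,
\emph{Algebraic K-Theory}.

\bibitem{BCE}
Mike Boyle, Toke Meier Carlsen and S{\o}ren Eilers,
\emph{Flow Equivalence of G-SFTs},
arXiv:1512.05238 (2015).

\bibitem{BCNS}
Braun, Coulangeon, Nebe and Sch\"onnenbeck,
\emph{Computing in arithmetic groups with Vorono\"{\i}'s algorithm},
J. Algebra 435 (2015), 263--285.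

\bibitem{GS}
Grunewald and Segal,
\emph{Some general algorithms. I: Arithmetic groups},
Ann. of Math. 112 (1980), 531--583.

\bibitem{Oliver}
Oliver,
\emph{Whitehead Groups of Finite Groups}.

\bibitem{Vas}
Vaserstein,
\emph{On the stabilization of the general linear group over a ring},
Math. USSR Sbornik 8 (1969).

\end{thebibliography}

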